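# Minimal Lefschetz decompositions of Grassmannians

## 1. The Grassmannian of planes in a four-dimensional space

Let $\Bbbk$ be an algebraically closed field of characteristic $0$, let $V=\Bbbk^4$, and let $X=\mathrm{Gr}(2,4)$ be the Grassmannian of planes in $V$. Write $\mathcal U$ for the tautological subbundle of rank $2$ and $\mathcal O(1)=\det\mathcal U^*$ for the Plücker line bundle. Kapranov's theorem (Invent. Math. 92, 1988) says that the bounded derived category $\mathrm D^b(X)$ is generated by the six bundles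
$$\mathcal O,\quad \mathcal U^*,\quad S^2\mathcal U^*,\quad \mathcal O(1),\quad \mathcal U^*(1),\quad \mathcal O(2),$$
and that they form an exceptional collection. These are the Schur functors $\Sigma^\lambda\mathcal U^*$ for the six Young diagrams $\lambda=(\lambda_1\ge\lambda_2\ge 0)$ with $\lambda_1\le 2$. Five of the six are twists of $\mathcal O$ and $\mathcal U^*$; only $S^2\mathcal U^*$ is not. Can it be traded for a twist? Yes, because there is an exact sequence
$$0\to S^2\mathcal U^*\to\Lambda^3V^*\otimes\mathcal U^*(1)\to\Lambda^2V^*\otimes\mathcal O(2)\to\mathcal O(3)\to0 \tag{1}$$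
(we derive it in Section 4; the ranks are $3,8,6,1$). So $S^2\mathcal U^*$ lies in the category generated by $\mathcal U^*(1),\mathcal O(2),\mathcal O(3)$, and $\mathrm D^b(X)$ is generated by
$$\begin{array}{cccc}\mathcal O&\mathcal O(1)&\mathcal O(2)&\mathcal O(3)\\ \mathcal U^*&\mathcal U^*(1)&&\end{array}$$

Is this array semi-orthogonal, that is, are there no maps, in any degree, from a column to an earlier column? We use Borel–Weil–Bott: for integers $\alpha_1\ge\alpha_2$ the bundle $\Sigma^{(\alpha_1,\alpha_2)}\mathcal U^*=S^{\alpha_1-\alpha_2}\mathcal U^*(\alpha_2)$ has no cohomology if and only if one of the numbers $\alpha_1+1,\alpha_2$ lies in $\{-1,-2\}$. Recall $\mathcal U=\mathcal U^*(-1)$. The pairs $(\alpha_1+1,\alpha_2)$ are as follows.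

* $\mathrm{RHom}(\mathcal O(j),\mathcal O)=H^*(\mathcal O(-j))$ has the pair $(1-j,-j)$, so it vanishes for $j=1,2,3$.
* $\mathrm{RHom}(\mathcal O(j),\mathcal U^*)=H^*(\mathcal U^*(-j))$ has the pair $(2-j,-j)$: $(1,-1)$, $(0,-2)$, $(-1,-3)$ for $j=1,2,3$. All vanish.
* $\mathrm{RHom}(\mathcal U^*(j),\mathcal O)=H^*(\mathcal U^*(-1-j))$ has the pair $(1-j,-1-j)$: $(1,-1)$, $(0,-2)$ for $j=0,1$. Both vanish.
* $\mathrm{RHom}(\mathcal U^*(1),\mathcal U^*)=H^*(S^2\mathcal U^*(-2)\oplus\mathcal O(-1))$ has the pairs $(1,-2)$ and $(0,-1)$. It vanishes.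

So the array is a semi-orthogonal decomposition. We cannot add $\mathcal U^*(2)$ to the third column: $\mathrm{RHom}(\mathcal U^*(2),\mathcal U^*)$ contains $H^*(S^2\mathcal U^*(-3))$, with the pair $(0,-3)$, which is not zero.

Where does the shape $2,2,1,1$ come from? Rotate the diagrams: add $1$ to both rows if $\lambda_1<2$; if $\lambda_1=2$, delete the first row and append a zero row. One gets two orbits,
$$(0,0)\to(1,1)\to(2,2)\to(2,0)\to(0,0),\qquad (1,0)\to(2,1)\to(1,0),$$
of sizes $4$ and $2$. The bundle attached to a chosen diagram of each orbit, $\mathcal O$ and $\mathcal U^*$, is repeated as many times as the orbit is long.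

Two questions arise. Does the same recipe give a decomposition of $\mathrm D^b(\mathrm{Gr}(k,n))$ for all $k,n$? And is its first column as small as it can be?

## 2. Lefschetz decompositions and the rotation of Young diagrams

Let $X=\mathrm{Gr}(k,n)$, $V=\Bbbk^n$, let $\mathcal U$ be the tautological subbundle of rank $k$, $\mathcal O(1)$ the Plücker bundle, and $\mathcal D=\mathrm D^b(X)$; then $\omega_X=\mathcal O(-n)$. For a triangulated subcategory $\mathcal B$ put $\mathcal B(i)=\mathcal B\otimes\mathcal O(i)$. "Generated" always means the smallest full triangulated subcategory closed under isomorphism. Put $\mathcal C^\perp=\{x:\mathrm{RHom}(\mathcal C,x)=0\}$ and ${}^\perp\mathcal C=\{x:\mathrm{RHom}(x,\mathcal C)=0\}$. In a semi-orthogonal decomposition $\langle\mathcal C_1,\dots,\mathcal C_r\rangle$ we have $\mathrm{RHom}(\mathcal C_j,\mathcal C_i)=0$ for $j>i$, and the $\mathcal C_i$ generate.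

**Definition.** A *Lefschetz decomposition* of $\mathcal D$ is a semi-orthogonal decomposition $\mathcal D=\langle\mathcal B_0,\mathcal B_1(1),\dots,\mathcal B_{m-1}(m-1)\rangle$ with $\mathcal B_0\supset\mathcal B_1\supset\dots\supset\mathcal B_{m-1}$. It is *minimal* if $\mathcal B_0$ is minimal with respect to inclusion among the first blocks of all Lefschetz decompositions of $\mathcal D$. (Zero blocks at the end are ignored when we compare two decompositions.)

**Definition.** Let $Y$ be the set of diagrams $\lambda=(\lambda_1\ge\dots\ge\lambda_k\ge0)$ with $\lambda_1\le n-k$. The group $\mathbb Z/n$ acts on $Y$ by $\lambda\mapsto\lambda'$, where $\lambda'=(\lambda_1+1,\dots,\lambda_k+1)$ if $\lambda_1<n-k$ and $\lambda'=(\lambda_2,\dots,\lambda_k,0)$ if $\lambda_1=n-k$. Let $o(\lambda)$ be the size of the orbit. The diagram $\lambda$ is *upper triangular* if $\lambda_i\le(n-k)(k-i)/k$ for all $i$; these form $Y^u$. It is *minimal upper triangular* if it is the lexicographically smallest upper triangular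 diagram in its orbit; these form $Y^{mu}$.

Write $E_\lambda=\Sigma^\lambda\mathcal U^*$, and for $0\le i\le n-1$ let $\mathcal A_i$ be generated by the $E_\lambda$ with $\lambda\in Y^{mu}$ and $o(\lambda)>i$. Clearly $\mathcal A_0\supset\mathcal A_1\supset\cdots$.

For $k=1$, $Y=\{0,\dots,n-1\}$ is one orbit, $Y^{mu}=\{(0)\}$, and all $\mathcal A_i$ are $\langle\mathcal O\rangle$: this is the collection $\mathcal O,\dots,\mathcal O(n-1)$ on $\mathbb P^{n-1}$. For $\mathrm{Gr}(2,4)$ we get $Y^u=Y^{mu}=\{(0,0),(1,0)\}$ and the array of Section 1.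

In $\mathrm{Gr}(3,6)$ the lexicographic rule first matters. There $Y^u=\{(0,0,0),(1,0,0),(2,0,0),(1,1,0),(2,1,0)\}$. The third and fourth diagrams share an orbit: $(1,1,0)\to(2,2,1)\to(3,3,2)\to(3,2,0)\to(2,0,0)$. So $Y^{mu}$ consists of $(0,0,0),(1,0,0),(1,1,0),(2,1,0)$, with orbit sizes $6,6,6,2$ (total $20$). Had we picked $(2,0,0)$ instead of $(1,1,0)$, semi-orthogonality would fail: $S^2\mathcal U^*(2)$ would sit in column $2$ and $\Sigma^{(2,1,0)}\mathcal U^*$ in column $0$, but the tensor product of $S^2\mathcal U=\Sigma^{(0,0,-2)}\mathcal U^*$ with $\Sigma^{(2,1,0)}\mathcal U^*(-2)$ contains $\Sigma^{\alpha}\mathcal U^*$ with $\alpha=(0,-1,-4)$. The numbers $\alpha_j+3-j$ are $2,0,-4$, which avoid $\{-1,-2,-3\}$, so by Borel–Weil–Bott (fact F1 below) this summand has cohomology.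

The following conjecture is taken from Anton Fonarev, "On minimal Lefschetz decompositions for Grassmannians", arXiv:1108.2292 (2011): *the categories $\mathcal A_i$ form a minimal Lefschetz decomposition of $\mathcal D$.* That $\langle\mathcal A_0,\dots,\mathcal A_{n-1}(n-1)\rangle$ is a semi-orthogonal decomposition of some full triangulated subcategory is given with the problem; we reprove it in Section 6. The conjecture is true.

**Theorem 1.** $\mathcal D=\langle\mathcal A_0,\mathcal A_1(1),\dots,\mathcal A_{n-1}(n-1)\rangle$, and this Lefschetz decomposition is minimal. Moreover, any Lefschetz decomposition with first block $\mathcal B_0\subset\mathcal A_0$ coincides with it.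

**Theorem 2.**

* (a) Sharp orthogonality. For $\lambda,\mu\in Y^{mu}$ and $1\le i\le n-1$: if $\mathrm{RHom}(E_\lambda(i),E_\mu)\ne0$, then $\lambda=\mu$ and $o(\lambda)\mid i$.
* (b) Generation. For each $\lambda\in Y^{mu}$ and each residue class mod $o(\lambda)$ choose any representative $i\in[0,n-1]$. The chosen objects $E_\lambda(i)$ generate $\mathcal D$.
* (c) Residual category. $\mathcal R=\langle\mathcal A_{n-1},\dots,\mathcal A_{n-1}(n-1)\rangle^\perp$ is generated by a completely orthogonal exceptional collection, of length $\sum_{\lambda\in Y^{mu},\,o(\lambda)<n}o(\lambda)$.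
* (d) Numerical minimality. If $n$ is a prime power, then for every Lefschetz decomposition $\mathcal B_\bullet$ of $\mathcal D$ one has $\mathrm{rk}\,K_0(\mathcal B_0)\ge|Y^{mu}|=\mathrm{rk}\,K_0(\mathcal A_0)$.

From now on $1\le k\le n-1$. For $k\in\{0,n\}$, $X$ is a point and there is nothing to prove.

We use the following textbook facts.

* (F1) Borel–Weil–Bott. For a dominant weight $\alpha\in\mathbb Z^k$, $H^*(X,\Sigma^\alpha\mathcal U^*)\neq0$ if and only if the numbers $\alpha_j+k-j$ avoid $\{-1,\dots,-(n-k)\}$. Also $\Sigma^{\alpha+(1,\dots,1)}\mathcal U^*=\Sigma^\alpha\mathcal U^*(1)$.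
* (F2) Relative Borel–Weil–Bott. Let $\pi:\mathbb P_X(\mathcal U)\to X$ parametrize lines $\ell\subset\mathcal U$; put $H=\ell^*$ and $K=(\mathcal U/\ell)^*$, so $0\to K\to\pi^*\mathcal U^*\to H\to0$. Consider the numbers $t+k-1$ and $\beta_j+k-1-j$ $(1\le j\le k-1)$. If two of them coincide, $R\pi_*(H^t\otimes\Sigma^\beta K)=0$. Otherwise sort them as $s_1>\dots>s_k$; then $R\pi_*(H^t\otimes\Sigma^\beta K)=\Sigma^\alpha\mathcal U^*[-c]$, where $\alpha_j=s_j-(k-j)$ and $c$ is the number of $j$ with $\beta_j+k-1-j>t+k-1$. (For $\beta=0$, $t\ge0$ this is $\pi_*H^t=S^t\mathcal U^*$.)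
* (F3) The Littlewood–Richardson rule for $GL_k$.
* (F4) If $\mathcal D=\langle\mathcal C_1,\dots,\mathcal C_r\rangle$, each $x$ fits for each $i$ into a triangle $x''\to x\to x'$ with $x''\in\langle\mathcal C_{i+1},\dots,\mathcal C_r\rangle$, $x'\in\langle\mathcal C_1,\dots,\mathcal C_i\rangle$. Hence $\langle\mathcal C_1,\dots,\mathcal C_i\rangle=\langle\mathcal C_{i+1},\dots,\mathcal C_r\rangle^\perp$ and $\langle\mathcal C_{i+1},\dots,\mathcal C_r\rangle={}^\perp\langle\mathcal C_1,\dots,\mathcal C_i\rangle$. In particular both are closed under direct summands.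
* (F5) Mutations (Bondal, Bondal–Kapranov). If $\mathcal C$ is generated by an exceptional collection, each $x$ fits into a functorial triangle $c\to x\to L_{\mathcal C}x$ with $c\in\mathcal C$, $L_{\mathcal C}x\in\mathcal C^\perp$, and such a triangle is unique. The functor $L_{\mathcal C}$ is exact, kills $\mathcal C$, is the identity on $\mathcal C^\perp$, is left adjoint to the inclusion $\mathcal C^\perp\subset\mathcal D$, and restricts to an equivalence ${}^\perp\mathcal C\to\mathcal C^\perp$. The inverse sends $y$ to an object differing from $y$ by a cone with an object of $\mathcal C$.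
* (F6) Serre duality: $\mathrm{RHom}(x(n),y)\cong\mathrm{RHom}(y,x)^*$ up to shift.
* (F7) Kapranov: $(E_\lambda)_{\lambda\in Y}$ is a full exceptional collection, and $\mathrm{RHom}(E_\lambda,E_\mu)=0$ unless $\lambda\subset\mu$. In particular $\mathrm{RHom}(E_\lambda,E_\mu)=0$ if $\lambda>\mu$ lexicographically.

## 3. Periodic subsets, heights and words

This section translates diagrams into $n$-periodic subsets of $\mathbb Z$, so that rotation becomes translation. All intervals are intervals of integers.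

**Windows.** For $S=\{s_1>\dots>s_k\}\subset\mathbb Z$ put $X_S=\Sigma^\alpha\mathcal U^*$ with $\alpha_j=s_j-(k-j)$. Then $X_{S+1}=X_S(1)$. Let $\mathcal P$ be the finite set of $P\subset\mathbb Z$ with $P+n=P$ and $|P\cap[0,n-1]|=k$. For $P\in\mathcal P$ and $w\in\mathbb Z$ put
$$X_{P,w}=X_{P\cap[w,w+n-1]}.$$
Then $X_{P+1,w+1}=X_{P,w}(1)$, and $X_{P,w+1}=X_{P,w}$ if $w\notin P$, because then $w+n\notin P$ either.

For $\lambda\in Y$ let $P_\lambda\in\mathcal P$ be given by $P_\lambda\cap[0,n-1]=\{\lambda_j+k-j:1\le j\le k\}$. This is a bijection $Y\to\mathcal P$ with $X_{P_\lambda,0}=E_\lambda$. Moreover $P_{\lambda'}=P_\lambda+1$. If $\lambda_1<n-k$ this is clear. If $\lambda_1=n-k$, the top element $n-1$ moves to $n\equiv0$, and the others become $\lambda_{j+1}+k-(j+1)+1=\lambda_{j+1}+k-j$. So $o(\lambda)$ is the least period $o(P_\lambda)$ of $P_\lambda$; it divides $n$.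

**Heights.** Define $h_P$ by $h_P(0)=0$ and $h_P(y+1)-h_P(y)=1_P(y)-k/n$. It is $n$-periodic. Let $M(P)$ be the set of points where $h_P$ is minimal. If $y\in M(P)$ then $1_P(y)\ge k/n>0$, so $M(P)\subset P$.

Let $p_0<\dots<p_{k-1}$ be the elements of $P_\lambda\cap[0,n-1]$, so $p_j=\lambda_{k-j}+j$. Upper triangularity $\lambda_{k-j}\le(n-k)j/k$ says $p_j\le jn/k$. On $(p_{j-1},p_j]$ (on $[0,p_0]$ for $j=0$) we have $h(y)=j-ky/n$, with minimum $j-kp_j/n$; on $(p_{k-1},n]$, $h(y)=k-ky/n\ge0$. Hence
$$\lambda\in Y^u\iff 0\in M(P_\lambda).$$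
Translating, $m\in M(P)$ if and only if $P-m=P_\lambda$ with $\lambda\in Y^u$. In that case $X_{P,m}=E_\lambda(m)$, and the elements $m=p_0<p_1<\cdots$ of $P\cap[m,\infty)$ satisfy
$$p_j\le m+jn/k\qquad(j\ge0).\tag{2}$$

**Words.** Put $\omega_P(m)=(1_P(m-1),1_P(m-2),\dots,1_P(m-n))$, ordered lexicographically with $0<1$. Then $\lambda<\tilde\lambda$ lexicographically if and only if $\omega_{P_\lambda}(0)<\omega_{P_{\tilde\lambda}}(0)$. Indeed $\omega_{P_\lambda}(0)=(1_{P_\lambda}(n-1),\dots,1_{P_\lambda}(0))$; if $s_j<\tilde s_j$ at the first $j$ where the elements of the two sets differ, the words agree above position $\tilde s_j$, and there they have $0$ and $1$ respectively.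

Let $M^*(P)$ be the set of $m\in M(P)$ for which $\omega_P(m)$ is smallest among all $\omega_P(m')$, $m'\in M(P)$. Since $\omega_P(m)=\omega_{P-m}(0)$,
$$\lambda\in Y^{mu}\iff0\in M^*(P_\lambda).$$
Also $M^*(P)$ is exactly one coset of $o(P)\mathbb Z$, because $\omega_P(m)=\omega_P(m')$ means $P-m=P-m'$; and $M^*(P+i)=M^*(P)+i$.

As an example take $n=6$, $k=3$, $P=\{0,1,4\}+6\mathbb Z$, the set of $\lambda=(2,0,0)$. The heights at $0,\dots,5$ are $0,\frac12,1,\frac12,0,\frac12$, so $M(P)=\{0,4\}+6\mathbb Z$. The words are $\omega_P(0)=010011$ and $\omega_P(4)=001101$, so $M^*(P)=4+6\mathbb Z$, and $P-4\ni0,2,3$ is the set of $(1,1,0)$, as in Section 2.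

**Choices.** Choosing for each $P\in\mathcal P$ an element $\mu(P)\in M^*(P)\cap[0,n-1]$ is the same as a choice in Theorem 2(b). Indeed, each $P$ is $P_\lambda+i$ for a unique $\lambda\in Y^{mu}$ and a unique class $i$ mod $o(\lambda)$; then $M^*(P)=i+o(\lambda)\mathbb Z$, and $X_{P,\mu(P)}=E_\lambda(\mu(P))$. Taking $\mu(P)\in[0,o(P)-1]$ gives exactly the objects $E_\lambda(i)$ with $\lambda\in Y^{mu}$, $0\le i<o(\lambda)$, which are the generators of the categories $\mathcal A_i(i)$.

**Moves.** For $u\in P$, $u<b<u+n$, $b\notin P$, put $P[u\to b]=(P\setminus(u+n\mathbb Z))\cup(b+n\mathbb Z)$. With $Q=P[u\to b]$,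
$$h_Q=h_P-1_{(u,b]+n\mathbb Z}+\text{const},\tag{3}$$
since passing from $P$ to $Q$ lowers the increment at $u$ by $1$ and raises the increment at $b$ by $1$.

## 4. Koszul staircases

Here we find the relation that moves the window past one element of $P$.

**Lemma 1.** Let $u\in P\in\mathcal P$. Each of $X_{P,u}$, $X_{P,u+1}$ lies in the triangulated subcategory generated by the other one together with all $X_{P[u\to b],u}=X_{P[u\to b],u+1}$ $(u<b<u+n,\ b\notin P)$.

**Proof.** Let $R=P\cap[u+1,u+n-1]=\{r_1>\dots>r_{k-1}\}$ and $\beta_j=r_j-(k-1-j)$. Then $X_{P,u}=X_{R\cup\{u\}}$, $X_{P,u+1}=X_{R\cup\{u+n\}}$ and $X_{P[u\to b],u}=X_{R\cup\{b\}}$.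

On $\mathbb P(V)$ the surjection $V^*\otimes H^{-1}\to\mathcal O$ gives an exact Koszul complex with terms $\Lambda^iV^*\otimes H^{-i}$, $0\le i\le n$. Pull it back along $\mathbb P_X(\mathcal U)\to\mathbb P(V)$ and tensor it with $H^{u+n-k+1}\otimes\Sigma^\beta K$. With $x=u+n-i$ the terms are $\Lambda^iV^*\otimes H^{x-k+1}\otimes\Sigma^\beta K$. In (F2) the relevant numbers are $x$ and $r_1,\dots,r_{k-1}$. So
$$R\pi_*(H^{x-k+1}\otimes\Sigma^\beta K)=\begin{cases}0,&x\in R,\\ X_{R\cup\{x\}}[-\#\{r\in R:r>x\}],&x\notin R.\end{cases}\tag{4}$$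
In a bounded exact complex each term lies in the triangulated category generated by the others, and this persists after applying the exact functor $R\pi_*$. The terms $x=u+n$ and $x=u$ appear with multiplicity one ($\Lambda^0V^*$ and $\Lambda^nV^*$); the remaining nonzero ones are multiples of shifts of $X_{R\cup\{b\}}$. $\square$

For $\mathrm{Gr}(2,4)$, $P=\{0,3\}+4\mathbb Z$ and $u=0$ we have $R=\{3\}$. The terms for $x=4,3,2,1,0$ are $X_{\{4,3\}}=\mathcal O(3)$ in cohomological degree $0$, zero, and, in degree $1$, multiples of $X_{\{3,2\}}=\mathcal O(2)$, $X_{\{3,1\}}=\mathcal U^*(1)$ and $X_{\{3,0\}}=S^2\mathcal U^*$. In the spectral sequence of the pushed-forward exact complex, the row $R^1\pi_*$ must be exact except at $\Lambda^2V^*\otimes\mathcal O(2)$, and $d_2$ identifies its cokernel there with $\mathcal O(3)$. This is sequence (1).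

## 5. Generation: an acyclic graph of windows

We prove Theorem 2(b). We have one window $X_{Q,\mu(Q)}$ for each $Q$ and want the window $X_{Q,0}$ for each $Q$, since these are Kapranov's bundles. The natural plan is to slide the window from $\mu(Q)$ to $0$ with Lemma 1. Each step past an element $u\in Q$ costs the objects $X_{Q[u\to b],u}$, which must be obtained in turn by sliding windows for $Q[u\to b]$, and so on. Does this end?

Let us record the bookkeeping. Fix $\mu(P)\in M^*(P)\cap[0,n-1]$ for all $P$. A *state* is a pair $(Q,v)$ with $Q\in\mathcal P$, $v\in[0,n-2]$, $v\notin Q$; put $Z_{Q,v}=X_{Q,v}=X_{Q,v+1}$. Let $m=\mu(Q)\in Q$, so $m\neq v$. Draw arrows $(Q,v)\to(Q[u\to b],u)$ for all admissible $b$ and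

* (up) if $m>v$: all $u\in Q\cap(v,m)$;
* (down) if $m<v$: all $u\in Q\cap[m,v)$.

The targets are states: $u\in[0,n-2]$ and $u\notin Q[u\to b]$.

The first attempt is to look for a quantity that changes monotonically along arrows, such as $v$ or the sum of the elements of $Q\cap[0,n-1]$. Neither works. For $n=7$, $k=3$ every orbit has size $7$, and by (2) $M(\{0,1,4\}+7\mathbb Z)=7\mathbb Z$ and $M(\{1,4,5\}+7\mathbb Z)=4+7\mathbb Z$. So (writing sets by their elements in $[0,6]$)
$$(\{0,1,4\},2)\to(\{1,4,5\},0)\to(\{0,4,5\},1),$$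
a down arrow with $u=0$, $b=5$, then an up arrow with $u=1$, $b=7$. Here $v$ takes the values $2,0,1$ and the sum takes the values $5,10,9$. So we do not exhibit a monotone quantity. Instead we study a hypothetical cycle as a whole: by (3) the height changes add up to zero around it, and this forces a move with large $b$ at the highest position. The next lemma says what such a move does to $M^*$; it is here that the lexicographic rule enters.

**Lemma 2.** Let $Q=P[u\to b]$ and $m\in M^*(P)$ with $u<m\le b$. Then $M^*(Q)\subset(u,m]+n\mathbb Z$.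

**Proof.** By (3), $h_Q$ is $h_P$ lowered by $1$ on $(u,b]+n\mathbb Z$, up to a constant. As $m\in M(P)\cap(u,b]$, we get $M(Q)=(M(P)\cap(u,b])+n\mathbb Z$. Let $y\in M(P)$ with $m<y\le b$; we must show $y\notin M^*(Q)$.

Let $z\in\{m,y\}$. Since $u<z\le b<u+n$, the interval $[z-n,z-1]$ contains $u$ and $b-n$, with $b-n<u$, and $1_P,1_Q$ differ there exactly at these two points. The words at $z$ are read downward from $z-1$, so the first discrepancy between $\omega_P(z)$ and $\omega_Q(z)$ is at index $z-u$, where the letters are $1_P(u)=1$ and $1_Q(u)=0$. Let $\ell=m-u<y-u$ and compare the first $\ell$ letters: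
$$\omega_Q(m)|_\ell<\omega_P(m)|_\ell\le\omega_P(y)|_\ell=\omega_Q(y)|_\ell.$$
The first inequality holds because the discrepancy at $m$ is at index $\ell$; the second because $m\in M^*(P)$ and $y\in M(P)$; the equality because the discrepancy at $y$ is at index $y-u>\ell$. So $\omega_Q(m)<\omega_Q(y)$. As $m\in M(Q)$, $y\notin M^*(Q)$. $\square$

**Proposition 3** (= Theorem 2(b)). For any choice $\mu(P)\in M^*(P)\cap[0,n-1]$, $P\in\mathcal P$, the objects $X_{P,\mu(P)}$ generate $\mathcal D$.

**Proof.** Let $\mathcal T$ be the subcategory they generate.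

**Step 1: the arrows record what is needed.** We show: if $Z\in\mathcal T$ for all successors of $(Q,v)$, then $Z_{Q,v}\in\mathcal T$. Start from $X_{Q,m}\in\mathcal T$, $m=\mu(Q)$. If $m>v$, pass from $X_{Q,w+1}$ to $X_{Q,w}$ for $w=m-1,\dots,v+1$, reaching $X_{Q,v+1}=Z_{Q,v}$. If $m<v$, pass from $X_{Q,w}$ to $X_{Q,w+1}$ for $w=m,\dots,v-1$, reaching $X_{Q,v}=Z_{Q,v}$. A step at $w\notin Q$ is an equality. A step at $w\in Q$ is Lemma 1 with $u=w$; the objects it needs are $X_{Q[w\to b],w}=Z_{Q[w\to b],w}$, which belong to successors.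

**Step 2: there are no oriented cycles.** Suppose $(Q_0,v_0)\to(Q_1,v_1)\to\dots\to(Q_r,v_r)=(Q_0,v_0)$ with $r\ge1$ and $Q_i=Q_{i-1}[v_i\to b_i]$, indices mod $r$. An up arrow raises $v$ and a down arrow lowers it, so $v_i\ne v_{i-1}$. Let $t=\min v_i$ and $s=\max v_i$. Summing (3) around the cycle, the function
$$\Delta=\sum_{i=1}^r1_{(v_i,b_i]+n\mathbb Z}$$
is constant. For $y\in[s+1,t+n]$ we have $v_i<y\le v_i+n$ for all $i$. As $v_i<b_i<v_i+n$, such a $y$ lies in $(v_i,b_i]+n\mathbb Z$ if and only if $y\le b_i$. So $\Delta(y)=\#\{i:b_i\ge y\}$ there. Since $s\le n-2$, both $s+1$ and $t+n$ lie in this range, and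
$$0=\Delta(s+1)-\Delta(t+n)=\#\{i:s+1\le b_i<t+n\}.$$
Hence every $b_i$ satisfies $b_i\le s$ or $b_i\ge t+n$.

Take $i$ with $v_i=s$. Since $b_i>v_i=s$, we get $b_i\ge t+n\ge n$. As $v_{i-1}<s=v_i$, the arrow into $(Q_i,v_i)$ is an up arrow. So $m:=\mu(Q_{i-1})$ satisfies $s<m\le n-1<b_i$. Lemma 2, applied to $Q_i=Q_{i-1}[s\to b_i]$, gives $M^*(Q_i)\subset(s,m]+n\mathbb Z$. Since $(s,m]\subset[0,n-1]$ and $\mu(Q_i)\in[0,n-1]$, we get $\mu(Q_i)\in(s,m]$. Thus $\mu(Q_i)>s=v_i$, the next arrow is an up arrow, and $v_{i+1}>s$. This contradicts the maximality of $s$.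

**Step 3: conclusion.** A finite graph without oriented cycles permits induction, starting at the states without successors; by Step 1 all $Z_{Q,v}$ lie in $\mathcal T$. Now start from $X_{Q,\mu(Q)}$ and apply Lemma 1 at positions $w\in[0,n-2]\cap Q$. The objects needed are the $Z_{Q[w\to b],w}\in\mathcal T$. So $X_{Q,w}\in\mathcal T$ for all $Q$ and all $w\in[0,n-1]$. For $w=0$ these are all $E_\lambda$, $\lambda\in Y$, which generate $\mathcal D$ by (F7). $\square$

## 6. Sharp orthogonality

We prove Theorem 2(a). The cohomology in question is that of a tensor product of Schur functors. We need only the following estimates for its constituents, and not the full list.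

**Lemma 3** (Weyl inequalities). If $\Sigma^\alpha\subset\Sigma^\mu\otimes\Sigma^\nu$ for $GL_k$, then $\alpha_{a+b-1}\le\mu_a+\nu_b$ for $a+b-1\le k$, and $\alpha_{a+b-k}\ge\mu_a+\nu_b$ for $a+b-k\ge1$.

**Proof.** The second inequality is the first one for the dual weights $(-\alpha_{k+1-j})_j$, and so on, with $k+1-a,k+1-b$ in place of $a,b$. For the first, twist by determinants so that $\alpha,\mu,\nu$ are partitions, and take a Littlewood–Richardson tableau of shape $\alpha/\mu$ and content $\nu$. Let $x=\alpha_{a+b-1}-\mu_a$; if $x\le0$ there is nothing to prove. For each column $j$ with $\mu_a<j\le\alpha_{a+b-1}$, the $b$ cells in rows $a,\dots,a+b-1$ lie in $\alpha/\mu$. Columns increase strictly, so the entry in row $a+b-1$ is at least $b$. So this row contains at least $x$ entries $\ge b$.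

Let the row contain $x_e$ entries equal to $e$, let $c$ be its largest entry, and let $N_e$ be the number of $e$'s read before this row, in the reading order right to left, top to bottom. Right after all entries $\ge e$ of the row have been read, no $e-1$ of this row has been read, and the lattice condition gives $N_{e-1}\ge N_e+x_e$ for $b<e\le c$. Summing over $e$, $N_b\ge N_c+x_{b+1}+\dots+x_c$. Hence $\nu_b\ge N_b+x_b\ge x_b+\dots+x_c\ge x$. $\square$

**Proposition 4** (= Theorem 2(a)). Let $\lambda,\mu\in Y^{mu}$, $1\le i\le n-1$, $\mathrm{RHom}(E_\lambda(i),E_\mu)\ne0$. Then $\lambda=\mu$ and $o(\lambda)\mid i$.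

**Proof.**

**Step 1: from cohomology to inequalities.** Some $\Sigma^\alpha\mathcal U^*\subset E_\lambda^*\otimes E_\mu(-i)$ has nonzero cohomology. By (F1) the strictly decreasing numbers $\alpha_j+k-j$ avoid $\{-1,\dots,-(n-k)\}$. Let $p$ be the number of those that are $\ge0$, and $q=k-p$. Then $\alpha_p\ge p-k$ if $p\ge1$, and if $p<k$ then $\alpha_{p+1}+k-p-1\le-(n-k)-1$, i.e. $\alpha_{p+1}\le p-n$. Apply Lemma 3 to $\mu$ and $\nu_b=-\lambda_{k+1-b}-i$: the first inequality with $a+b-1=p$, the second with $a+b-k=p+1$. This gives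
$$\mu_a-\lambda_{k-p+a}-i\ge p-k\ (1\le a\le p),\qquad\mu_a-\lambda_{a-p}-i\le p-n\ (p+1\le a\le k).$$

**Step 2: from inequalities to interlacing sets.** Let $Z=P_\mu=\{z_j\}_{j\in\mathbb Z}$ and $W=P_\lambda+i=\{y_j\}_{j\in\mathbb Z}$, both increasing, with $z_0=0$ and $y_0=i$ (recall $0\in M(P)\subset P$ for $P=P_\mu$ and $P=P_\lambda$). For $0\le j<k$ we have $z_j=\mu_{k-j}+j$ and $y_j=\lambda_{k-j}+j+i$; also $z_{j+k}=z_j+n$, $y_{j+k}=y_j+n$. Put $a=p-j$ in the first family. Then $\mu_a=\mu_{k-(q+j)}=z_{q+j}-q-j$ and $\lambda_{k-p+a}=\lambda_{k-j}=y_j-j-i$, so the inequality reads $z_{q+j}-q-y_j\ge-q$. Put $a=k+p-j$ in the second. Then $\mu_a=\mu_{k-(j-p)}=z_{j-p}-(j-p)$ and $\lambda_{a-p}=y_j-j-i$, so the inequality reads $z_{j-p}+n\le y_j$; and $z_{j-p}+n=z_{q+j}$. Thus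
$$y_j\le z_{q+j}\quad(0\le j<p),\qquad y_j\ge z_{q+j}\quad(p\le j<k).\tag{5}$$

**Step 3: upper triangularity forces equalities.** If $p=k$, then $i=y_0\le z_0=0$; if $p=0$, then $i=y_0\ge z_k=n$. Both are impossible, so $0<p<k$. Since $0\in M(Z)$ and $i\in M(W)$, (2) and (5) give
$$i=y_0\le z_q\le qn/k,\qquad n=z_k\le y_p\le i+pn/k.$$
The second chain says $i\ge qn/k$. So $i=qn/k=z_q$ and $y_p=n$. Hence $|Z\cap[0,i)|=q=ki/n$ and $|W\cap[i,n)|=p=k(n-i)/n$. So $h_Z(i)=h_Z(0)$ and $h_W(n)=h_W(i)$, that is, $i\in M(Z)$ and $0\in M(W)$.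

**Step 4: four words.** Consider the nonempty words
$$f=(1_Z(n-1),\dots,1_Z(i)),\qquad g=(1_Z(i-1),\dots,1_Z(0)),$$
$$f'=(1_W(n-1),\dots,1_W(i)),\qquad g'=(1_W(i-1),\dots,1_W(0)).$$
Then $\omega_Z(0)=fg$, $\omega_Z(i)=gf$, $\omega_W(i)=g'f'$, $\omega_W(0)=f'g'$. Since $0\in M^*(Z)$ and $i\in M(Z)$, we have $fg\le gf$. Since $i\in M^*(W)$ and $0\in M(W)$, we have $g'f'\le f'g'$.

By Step 3 the elements of $W\cap[i,n)$ are $y_0,\dots,y_{p-1}$, and those of $Z\cap[i,n)$ are $z_q,\dots,z_{k-1}$. By (5) the former are termwise $\le$ the latter, so $f'\le f$ (look at the largest $j$ with $y_j\ne z_{q+j}$). The elements of $W\cap[n,n+i)$ are $y_p,\dots,y_{k-1}$, those of $Z\cap[n,n+i)$ are $z_k,\dots,z_{k+q-1}$, and by the second half of (5) the former are termwise $\ge$ the latter. So $g\le g'$.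

**Step 5: comparing words of different lengths.** For a nonempty $0/1$ word $x$ let $\mathrm{val}(x)$ be its value as a binary integer and $\theta(x)=\mathrm{val}(x)/(2^{|x|}-1)$. For words of equal length, $x\le y\iff\theta(x)\le\theta(y)$. For any $x,y$,
$$xy\le yx\iff\mathrm{val}(x)2^{|y|}+\mathrm{val}(y)\le\mathrm{val}(y)2^{|x|}+\mathrm{val}(x)\iff\theta(x)\le\theta(y).$$
So Step 4 gives
$$\theta(f)\le\theta(g)\le\theta(g')\le\theta(f')\le\theta(f).$$
All are equal. Hence $f=f'$, $g=g'$, $fg=gf$. That is, $W=Z$ and $\omega_Z(0)=\omega_Z(i)$, so $Z=Z+i$. Then $P_\lambda=W-i=Z-i=Z=P_\mu$, so $\lambda=\mu$ and $o(\lambda)\mid i$. $\square$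

The divisibility exception does occur: in Section 1 we saw $\mathrm{RHom}(\mathcal U^*(2),\mathcal U^*)\ne0$ on $\mathrm{Gr}(2,4)$, where $o(1,0)=2$.

**Corollary.** $\mathcal D=\langle\mathcal A_0,\mathcal A_1(1),\dots,\mathcal A_{n-1}(n-1)\rangle$ is a Lefschetz decomposition.

**Proof.** Let $j>i$, $o(\lambda)>j$, $o(\mu)>i$. If $\mathrm{RHom}(E_\lambda(j),E_\mu(i))\neq0$, then $o(\lambda)\mid j-i$ by Proposition 4, but $1\le j-i\le j<o(\lambda)$. So the blocks are semi-orthogonal. They generate $\mathcal D$ by Proposition 3 with $\mu(P)\in[0,o(P)-1]$. $\square$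

It remains to prove minimality, and parts (c) and (d) of Theorem 2.

## 7. Counting ranks, over the integers and modulo a prime

A first approach to minimality is to count.

**Lemma 4.** A Lefschetz decomposition of $\mathcal D$ has at most $n$ nonzero blocks.

**Proof.** If $\mathcal B_{m-1}\neq0$ with $m>n$, take $0\ne x\in\mathcal B_{m-1}\subset\mathcal B_n\subset\mathcal B_0$. Then $\mathrm{RHom}(x(n),x)=0$ because $x(n)\in\mathcal B_n(n)$ and $x\in\mathcal B_0$. But by (F6) it is, up to shift, dual to $\mathrm{RHom}(x,x)\ne0$. $\square$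

Since $\mathrm{rk}\,K_0(X)=\binom nk$, it follows that $\mathrm{rk}\,K_0(\mathcal B_0)\ge\frac1n\binom nk$. For $\mathrm{Gr}(2,4)$ this gives at least $2=|Y^{mu}|$. For $\mathrm{Gr}(4,8)$ it stops being sharp: it gives $70/8$, so at least $9$, while the $70$ four-element subsets of $\mathbb Z/8$ form $8$ orbits of size $8$, one of size $4$ and one of size $2$, so $|Y^{mu}|=10$. When $n$ is a prime power, counting modulo the prime repairs this.

**Proof of Theorem 2(d).** Let $n=p^r$ with $p$ prime, $K=K_0(X)\otimes\mathbb F_p$, and let $t$ be the action of $\mathcal O(1)$ on $K$. The classes $e_\lambda=[E_\lambda]$, $\lambda\in Y$, form a basis.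

**Step 1: $t$ permutes the basis up to sign.** Take the alternating sum of the pushed-forward terms in the proof of Lemma 1. Since $p\mid\binom ni$ for $0<i<n$, only $x=u+n$ and $x=u$ survive in $K$; by (4) they carry the signs $1$ and $(-1)^n(-1)^{k-1}$. So
$$[X_{P,u+1}]=(-1)^{n-k}[X_{P,u}]\qquad(u\in P).$$
Now $E_\lambda(1)=X_{P_\lambda+1,1}$ and $E_{\lambda'}=X_{P_\lambda+1,0}$. These are equal if $0\notin P_\lambda+1$, and $0\in P_\lambda+1$ means $n-1\in P_\lambda$, i.e. $\lambda_1=n-k$. So $te_\lambda=\varepsilon_\lambda e_{\lambda'}$ with $\varepsilon_\lambda=(-1)^{n-k}$ if $\lambda_1=n-k$ and $\varepsilon_\lambda=1$ otherwise.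

**Step 2: going once around an orbit gives no sign.** Let the orbit have length $o=n/e$. The $s$-th diagram has first row $n-k$ when $-1-s\in P_\lambda$. For $0\le s<o$ this happens $|P_\lambda\cap[-o,-1]|=ko/n=k/e$ times. So $t^oe_\lambda=(-1)^{(n-k)k/e}e_\lambda$. For $p=2$ signs are irrelevant. For $p$ odd, $n$ and $e$ are odd: if $k$ is odd then $n-k$ is even, and if $k$ is even then $k/e$ is even. So $t^oe_\lambda=e_\lambda$.

**Step 3: coinvariants.** By Step 2 the elements $t^se_\lambda$, $0\le s<o$, form a basis of the span of the orbit which $t$ permutes cyclically. So each orbit contributes exactly $1$ to $\dim K/(t-1)K$. Every orbit contains an upper triangular diagram, since $M(P)\ne\emptyset$. Hence $\dim K/(t-1)K=|Y^{mu}|$.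

**Step 4: Lefschetz decompositions.** We have $K_0(X)=\bigoplus_it^iK_0(\mathcal B_i)$ with $K_0(\mathcal B_i)\subset K_0(\mathcal B_0)$ inside $K_0(X)$. As $t$ acts as $1$ on $K/(t-1)K$, this space is spanned by the image of $K_0(\mathcal B_0)$, a direct summand of a free group of finite rank. So $\mathrm{rk}\,K_0(\mathcal B_0)\ge|Y^{mu}|$. Finally $\mathrm{rk}\,K_0(\mathcal A_0)=|Y^{mu}|$, because $\mathcal A_0$ is generated by an exceptional collection of that length. $\square$

For general $n$ this argument is not available, and in any case the conjecture compares subcategories and not ranks. We now compare subcategories.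

## 8. The rectangular part and its rotation functor

Let $\Lambda_f=\{\lambda\in Y^{mu}:o(\lambda)=n\}$ and $\Lambda_s=Y^{mu}\setminus\Lambda_f$; for $\lambda\in\Lambda_s$ we have $o(\lambda)\le n/2$. Put
$$\mathcal A=\mathcal A_{n-1}=\langle E_\nu:\nu\in\Lambda_f\rangle,\qquad\mathcal G=\langle\mathcal A,\mathcal A(1),\dots,\mathcal A(n-1)\rangle,\qquad\mathcal R=\mathcal G^\perp.$$
By Proposition 4 the blocks of $\mathcal G$ are semi-orthogonal, so $\mathcal G$ is generated by an exceptional collection. Let $\pi=L_{\mathcal G}:\mathcal D\to\mathcal R$, with triangles $r\to x\to\pi x$, $r\in\mathcal G$.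

**Rotation.** We show that twisting by $\mathcal O(1)$ induces an autoequivalence of $\mathcal R$. For $x\in\mathcal R$ put $\Phi(x)=\pi(x(1))$. Let $\mathcal N=\langle\mathcal A(1),\dots,\mathcal A(n-1)\rangle^\perp$; by Proposition 4, $\mathcal A\subset\mathcal N$. Then $\mathcal R=\mathcal N\cap\mathcal A^\perp$, and by (F6)
$$\mathcal R(1)=\langle\mathcal A(1),\dots,\mathcal A(n)\rangle^\perp=\mathcal N\cap\mathcal A(n)^\perp=\mathcal N\cap{}^\perp\mathcal A.$$
For $x\in\mathcal R$ the object $L_{\mathcal A}(x(1))$ is the cone of a map $a\to x(1)$ with $a\in\mathcal A\subset\mathcal N$, so it lies in $\mathcal N\cap\mathcal A^\perp=\mathcal R$. As $a\in\mathcal G$, uniqueness of the triangle gives $\Phi(x)=L_{\mathcal A}(x(1))$. The equivalence $L_{\mathcal A}:{}^\perp\mathcal A\to\mathcal A^\perp$ and its inverse change objects by cones with objects of $\mathcal A\subset\mathcal N$, so they restrict to an equivalence $\mathcal N\cap{}^\perp\mathcal A\to\mathcal N\cap\mathcal A^\perp$. Hence $\Phi$ is an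 autoequivalence of $\mathcal R$.

**Powers of $\Phi$.** We claim that for $x\in\mathcal R$ and $0\le i\le n$,
$$\Phi^ix=\mathrm{cone}(r_i\to x(i))\ \text{ with }\ r_i\in\langle\mathcal A,\dots,\mathcal A(i-1)\rangle,\qquad\Phi^ix=\pi(x(i)).\tag{6}$$
This is clear for $i=0$. If it holds for $i\le n-1$, then $(\Phi^ix)(1)=\mathrm{cone}(r_i(1)\to x(i+1))$ with $r_i(1)\in\langle\mathcal A(1),\dots,\mathcal A(i)\rangle$, and $\Phi^{i+1}x=\mathrm{cone}(a\to(\Phi^ix)(1))$ with $a\in\mathcal A$. By the octahedral axiom $\Phi^{i+1}x=\mathrm{cone}(r_{i+1}\to x(i+1))$, where $r_{i+1}$ sits in a triangle $r_i(1)\to r_{i+1}\to a$. So $r_{i+1}\in\langle\mathcal A,\dots,\mathcal A(i)\rangle\subset\mathcal G$, and $\Phi^{i+1}x=\pi(x(i+1))$ by uniqueness. In particular, for $x,y\in\mathcal R$, up to shift,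
$$\mathrm{RHom}(\Phi^nx,y)=\mathrm{RHom}(x(n),y)\cong\mathrm{RHom}(y,x)^*.\tag{7}$$

**The objects $F_\lambda$.** For $\lambda\in\Lambda_s$ let $F_\lambda=\mathrm{cone}(r_\lambda\to E_\lambda)$ be the left mutation of $E_\lambda$ through $\langle E_\nu:\nu\in\Lambda_f,\nu<\lambda\rangle$. Let $\nu\in\Lambda_f$ and $0\le i\le n-1$. Then $\mathrm{RHom}(E_\nu(i),F_\lambda)=0$: for $i\ge1$ by Proposition 4, because $\nu\ne\lambda$ and $o(\nu)=n\nmid i$; for $i=0$, $\nu<\lambda$ by construction; for $i=0$, $\nu>\lambda$ by (F7), because $F_\lambda$ is built from $E_\lambda$ and from $E_{\nu'}$ with $\nu'<\lambda$. So $F_\lambda\in\mathcal R$, and $F_\lambda=\pi(E_\lambda)=L_{\mathcal A}E_\lambda$. For $0\le i\le n-1$, $r_\lambda(i)\in\mathcal A(i)$ is killed by $\pi$, so with (6)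
$$\Phi^iF_\lambda=\pi(F_\lambda(i))=\pi(E_\lambda(i)).\tag{8}$$

For $\lambda,\mu\in\Lambda_s$ we have $\mathrm{RHom}(F_\lambda,F_\mu)=\mathrm{RHom}(E_\lambda,F_\mu)$, and $F_\mu$ is built from $E_\mu$ and from $E_\nu$ with $\nu<\mu$. So by (F7) this is $\Bbbk$ for $\lambda=\mu$ and $0$ for $\lambda>\mu$. For $1\le i\le n-1$, (8) and Proposition 4 give
$$\mathrm{RHom}(\Phi^iF_\lambda,F_\mu)=\mathrm{RHom}(E_\lambda(i),F_\mu)=0\quad\text{unless }\lambda=\mu,\ o(\lambda)\mid i,\tag{9}$$
since $F_\mu$ is built from $E_\mu$ and $E_\nu$ with $\nu\in\Lambda_f$, $\nu\ne\lambda$.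

**Generators of $\mathcal R$.** The functor $\pi$ is exact and is the identity on $\mathcal R$, so it sends generators of $\mathcal D$ to generators of $\mathcal R$. Apply Proposition 3 with $\mu(P)\in[n-o(P),n-1]$: $\mathcal D$ is generated by the $E_\lambda(i)$ with $n-o(\lambda)\le i\le n-1$. Since $\pi$ kills those with $\lambda\in\Lambda_f$, the objects $\Phi^iF_\lambda$, $\lambda\in\Lambda_s$, $n-o(\lambda)\le i\le n-1$, generate $\mathcal R$. Applying $\Phi^{1-n}$, the category $\mathcal R$ is generated by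
$$\Phi^jF_\nu,\qquad\nu\in\Lambda_s,\ -o(\nu)<j\le0.\tag{10}$$

On $\mathrm{Gr}(2,4)$ we have $\Lambda_f=\{(0,0)\}$, $\Lambda_s=\{(1,0)\}$, $\mathcal A=\langle\mathcal O\rangle$. The mutation of $\mathcal U^*$ is the cone of $V^*\otimes\mathcal O\to\mathcal U^*$, so $F=(V/\mathcal U)^*[1]$. Then $F(1)=(V/\mathcal U)[1]$, and the cone of $V\otimes\mathcal O\to V/\mathcal U$ is $\mathcal U[1]$, so $\Phi F=\mathcal U[2]$. Next $\mathcal U(1)=\mathcal U^*$, so $\Phi^2F=(V/\mathcal U)^*[3]=F[2]$. Thus $\mathcal R$ is generated by $(V/\mathcal U)^*$ and $\mathcal U$. These are orthogonal on both sides: $\mathcal U^*\otimes(V/\mathcal U)^*$ and $(V/\mathcal U)\otimes\mathcal U\cong(V/\mathcal U)^*\otimes\mathcal U^*$ have the Bott weight $(1,0,1,0)+(3,2,1,0)=(4,2,2,0)$, with a repetition, hence no cohomology.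

## 9. Complete orthogonality of the residual category

To prove minimality we want to argue as follows. If $\mathcal B_0\subset\mathcal A_0$ misses some $F_{\lambda_0}$, then $F_{\lambda_0}$ is orthogonal to all $\mathcal B_0(i)$ and so to $\mathcal D$. For $i\ge1$, (9) gives what is needed. For $i=0$ we need $\mathrm{RHom}(F_\lambda,F_{\lambda_0})=0$ for all $\lambda\neq\lambda_0$, and exceptionality gives this only for $\lambda>\lambda_0$. The opposite direction is the obstacle. The way past it is (7): if $\Phi^nF_\lambda\cong F_\lambda$ up to shift, then vanishing in one direction implies vanishing in the other.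

**Proposition 5.** The $F_\lambda$ $(\lambda\in\Lambda_s)$ are pairwise completely orthogonal, and $\Phi^{o(\lambda)}F_\lambda\cong F_\lambda[s_\lambda]$ for some $s_\lambda\in\mathbb Z$.

**Proof.**

**Step 1: one-sided orthogonality implies periodicity.** We show: if $\mathrm{RHom}(F_\lambda,F_\nu)=0$ for all $\nu\in\Lambda_s\setminus\{\lambda\}$, then $\Phi^oF_\lambda\cong F_\lambda[s]$ for some $s$, where $o=o(\lambda)$. Let $y=\Phi^oF_\lambda$ and let $(\nu,j)$ be as in (10). Then $\mathrm{RHom}(y,\Phi^jF_\nu)=\mathrm{RHom}(\Phi^{o-j}F_\lambda,F_\nu)$ with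
$$1\le o-j\le o(\lambda)+o(\nu)-1\le n-1.$$
By (9) this vanishes unless $\nu=\lambda$ and $o\mid j$; as $-o<j\le0$, it vanishes unless $(\nu,j)=(\lambda,0)$. Likewise $\mathrm{RHom}(F_\lambda,\Phi^jF_\nu)=\mathrm{RHom}(\Phi^{-j}F_\lambda,F_\nu)$ vanishes unless $(\nu,j)=(\lambda,0)$: for $j<0$ by (9), and for $j=0$ by hypothesis.

Let $U=\mathrm{RHom}(y,F_\lambda)$, a finite-dimensional graded vector space, and let $C$ be the cone of the coevaluation $y\to U^*\otimes F_\lambda$. The induced map $\mathrm{RHom}(U^*\otimes F_\lambda,F_\lambda)=U\to\mathrm{RHom}(y,F_\lambda)=U$ is an isomorphism, because $\mathrm{RHom}(F_\lambda,F_\lambda)=\Bbbk$. So $\mathrm{RHom}(C,F_\lambda)=0$. By the previous paragraph $\mathrm{RHom}(C,-)$ vanishes on all other generators (10). As $C\in\mathcal R$, it follows that $C=0$ and $y\cong U^*\otimes F_\lambda$. Since $\Phi$ is an equivalence, $\mathrm{RHom}(y,y)=\Bbbk$, hence $\dim U=1$.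

**Step 2: periodicity makes orthogonality symmetric.** If $\Phi^{o(\lambda)}F_\lambda\cong F_\lambda[s]$, then $\Phi^nF_\lambda\cong F_\lambda$ up to shift, because $o(\lambda)\mid n$. By (7), for $\nu\in\Lambda_s$, $\mathrm{RHom}(F_\nu,F_\lambda)^*\cong\mathrm{RHom}(F_\lambda,F_\nu)$ up to shift.

**Step 3: induction on $\lambda$ in decreasing lexicographic order.** Assume that for all $\nu>\lambda$ in $\Lambda_s$ the object $F_\nu$ is orthogonal on both sides to all other $F_\kappa$. Then $\mathrm{RHom}(F_\lambda,F_\nu)=0$ for $\nu>\lambda$ by induction, and for $\nu<\lambda$ by exceptionality. So Step 1 applies to $\lambda$, and Step 2 then gives $\mathrm{RHom}(F_\nu,F_\lambda)=0$ for all $\nu\ne\lambda$. $\square$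

Step 1 used the freedom in Proposition 3: with the generators (10) the exponents $o-j$ stay in the range $[1,n-1]$ where (9) applies.

**Proof of Theorem 2(c).** By Proposition 3 with $\mu(P)\in[0,o(P)-1]$, followed by $\pi$, the category $\mathcal R$ is generated by $\Phi^iF_\lambda$, $\lambda\in\Lambda_s$, $0\le i<o(\lambda)$. Each is exceptional. Consider
$$\mathrm{RHom}(\Phi^iF_\lambda,\Phi^jF_\mu)=\mathrm{RHom}(\Phi^{i-j}F_\lambda,F_\mu).$$
Since $\Phi^nF_\lambda\cong F_\lambda$ up to shift, we may replace $i-j$ by its residue $l\in[0,n-1]$. If $l=0$, then $i=j$, as $|i-j|<n$, and the result is zero unless $\lambda=\mu$ by Proposition 5. If $l\ge1$, then by (9) it is zero unless $\lambda=\mu$ and $o(\lambda)\mid l$; in that case $o(\lambda)\mid i-j$ and $|i-j|<o(\lambda)$, so $i=j$ and $l=0$, a contradiction. So the collection is completely orthogonal. Its length is $\sum_{\lambda\in\Lambda_s}o(\lambda)$. $\square$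

## 10. Subcategories of the first block

We finish the proof of Theorem 1. Let $\mathcal D=\langle\mathcal B_0,\mathcal B_1(1),\dots,\mathcal B_{m-1}(m-1)\rangle$ be a Lefschetz decomposition with $\mathcal B_0\subset\mathcal A_0$ and $\mathcal B_{m-1}\neq0$. By Lemma 4, $m\le n$. Put $\mathcal B_i=0$ for $m\le i\le n-1$.

**Step 1: $\mathcal A\subset\mathcal B_0$.** Let $x\in\mathcal A$ and $0\le j\le n-2$. By Proposition 4, $\mathrm{RHom}(x(n-1),\mathcal A_0(j))=\mathrm{RHom}(x(n-1-j),\mathcal A_0)=0$, since $1\le n-1-j\le n-1$ and all orbits in $\Lambda_f$ have size $n$. As $\mathcal B_j\subset\mathcal A_0$,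
$$x(n-1)\in{}^\perp\langle\mathcal B_0,\dots,\mathcal B_{n-2}(n-2)\rangle=\mathcal B_{n-1}(n-1)$$
by (F4). So $x\in\mathcal B_{n-1}\subset\mathcal B_0$.

**Step 2: reduction to the $F_\lambda$.** The aim is to show that $\mathcal B_0$ is generated by $\mathcal A$ and some of the $F_\lambda$. Since $\mathcal A\subset\mathcal A_0$, $L_{\mathcal A}$ maps $\mathcal A_0$ onto $\mathfrak a:=\mathcal A_0\cap\mathcal A^\perp$; it kills $\mathcal A$, and $L_{\mathcal A}E_\lambda=F_\lambda$ for $\lambda\in\Lambda_s$. So $\mathfrak a$ is generated by the $F_\lambda$. By Proposition 5 these are completely orthogonal exceptional objects. Hence a morphism between objects of the form $\bigoplus_\lambda U_\lambda\otimes F_\lambda$ ($U_\lambda$ finite-dimensional graded spaces) is a family of graded linear maps, its cone is again of this form, and every object of $\mathfrak a$ is of this form.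

Let $\mathfrak b=\mathcal B_0\cap\mathcal A^\perp\subset\mathfrak a$. As $\mathcal B_0=\langle\mathcal B_1(1),\dots,\mathcal B_{n-1}(n-1)\rangle^\perp$ is closed under direct summands, so is $\mathfrak b$. If $\bigoplus_\lambda U_\lambda\otimes F_\lambda\in\mathfrak b$ and $U_\lambda\ne0$, then $F_\lambda\in\mathfrak b$. So $\mathfrak b$ is generated by $\{F_\lambda:\lambda\in\Lambda'\}$ with $\Lambda'=\{\lambda\in\Lambda_s:F_\lambda\in\mathfrak b\}$. For $x\in\mathcal B_0$ there is a triangle $r\to x\to L_{\mathcal A}x$ with $r\in\mathcal A\subset\mathcal B_0$, hence $L_{\mathcal A}x\in\mathfrak b$. So $\mathcal B_0$ is generated by $\mathcal A$ and $\mathfrak b$.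

**Step 3: no $F_\lambda$ is missing.** Suppose $\lambda_0\in\Lambda_s\setminus\Lambda'$, and let $0\le i\le n-1$. Then $\mathrm{RHom}(\mathcal A(i),F_{\lambda_0})=0$ because $F_{\lambda_0}\in\mathcal R$. For $\lambda\in\Lambda'$,
$$\mathrm{RHom}(F_\lambda(i),F_{\lambda_0})=\mathrm{RHom}(\pi(F_\lambda(i)),F_{\lambda_0})=\mathrm{RHom}(\Phi^iF_\lambda,F_{\lambda_0})=0,$$
by Proposition 5 if $i=0$ and by (9) if $i\ge1$, as $\lambda\neq\lambda_0$. By Step 2, $\mathrm{RHom}(\mathcal B_0(i),F_{\lambda_0})=0$ for $0\le i\le n-1$. But the categories $\mathcal B_i(i)\subset\mathcal B_0(i)$ generate $\mathcal D$, so $F_{\lambda_0}=0$, a contradiction. Hence $\Lambda'=\Lambda_s$ and $\mathfrak b=\mathfrak a$. Since $\mathcal A_0$ is generated by $\mathcal A$ and $\mathfrak a$, we get $\mathcal B_0=\mathcal A_0$. With the Corollary of Section 6 this shows that the decomposition $\mathcal A_\bullet$ is minimal.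

**Step 4: the first block determines the others.** For any Lefschetz decomposition, with blocks extended by $0$ up to index $n-1$, we claim
$$\mathcal B_i=\{x\in\mathcal B_0:\mathrm{RHom}(x(j),\mathcal B_0)=0\text{ for }1\le j\le i\}.$$
If $x\in\mathcal B_i$ and $1\le j\le i$, then $x\in\mathcal B_j$, so $\mathrm{RHom}(x(j),\mathcal B_0)=0$. Conversely, let $x$ be in the right-hand side. For $0\le l<i$, $\mathrm{RHom}(x(i),\mathcal B_l(l))=\mathrm{RHom}(x(i-l),\mathcal B_l)=0$, because $\mathcal B_l\subset\mathcal B_0$ and $1\le i-l\le i$. So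
$$x(i)\in{}^\perp\langle\mathcal B_0,\dots,\mathcal B_{i-1}(i-1)\rangle=\langle\mathcal B_i(i),\mathcal B_{i+1}(i+1),\dots,\mathcal B_{n-1}(n-1)\rangle.$$
For $l>i$, $\mathrm{RHom}(\mathcal B_l(l),x(i))=\mathrm{RHom}(\mathcal B_l(l-i),x)=0$, because $\mathcal B_l\subset\mathcal B_{l-i}$ and $x\in\mathcal B_0$. So by (F4), applied inside $\langle\mathcal B_i(i),\dots,\mathcal B_{n-1}(n-1)\rangle$, $x(i)\in\mathcal B_i(i)$, i.e. $x\in\mathcal B_i$.

Since $\mathcal B_0=\mathcal A_0$, the formula gives $\mathcal B_i=\mathcal A_i$ for all $i$. This proves Theorem 1. $\blacksquare$
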